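# Solvability of flat pseudo-Riemannian Lie groups of index two and three

## 1. A half-plane, and the same picture with matrices

Take $V=\mathbb R^2$ with coordinates $(x,y)$ and the form $\langle v,v\rangle=2xy$, of signature $(1,1)$. Consider two affine vector fields on $V$,
$$D(x,y)=(x,-y),\qquad T(x,y)=(0,1).$$
The flow of $D$ is $(e^tx,e^{-t}y)$, the flow of $T$ is $(x,y+s)$, and both preserve the metric. Together they generate the group of maps $(x,y)\mapsto(e^tx,\,e^{-t}y+s)$. The point $(1,0)$ goes to $(e^t,s)$, so every point of the half-plane $x>0$ is reached exactly once. Identify the group with the half-plane in this way. Left translations become isometries, and we have put a left-invariant flat metric of signature $(1,1)$ on the nonabelian two-dimensional group.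

Write the two fields at the point $v=(x,y)$ as the columns of a matrix. Its determinant is
$$\det\begin{pmatrix}x&0\\-y&1\end{pmatrix}=x .$$
Three things happen to this polynomial. It vanishes exactly where the action degenerates. The group multiplies it by a character, namely $e^t$. And its differential $dx$ is a null covector: the vector dual to $dx$ is $(0,1)$, and $\langle(0,1),(0,1)\rangle=0$.

Now replace numbers by matrices. Let $V=M_2(\mathbb R)\oplus M_2(\mathbb R)$ with $\langle(A,B),(A,B)\rangle=2\,\mathrm{tr}(AB)$, of signature $(4,4)$. For $X,C\in M_2(\mathbb R)$ consider the affine field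
$$(A,B)\longmapsto(XA,\;-BX+C).$$
Its linear part is skew, since $\mathrm{tr}(XAB)-\mathrm{tr}(ABX)=0$. These fields form an 8-dimensional Lie algebra $\mathfrak{gl}(2,\mathbb R)\ltimes(\mathbb R^4)^*$. At a point $(A,B)$ the map $(X,C)\mapsto(XA,-BX+C)$ is bijective exactly when $A$ is invertible, and its determinant is $(\det A)^2$, because $X\mapsto XA$ has determinant $(\det A)^2$ on $M_2(\mathbb R)$. So, as we shall see precisely in Section 2, a group with this Lie algebra carries a left-invariant flat metric of signature $(4,4)$. This group is not solvable, because it contains $\mathrm{SL}(2,\mathbb R)$. The differential of $\det A$ is again null: it kills the isotropic subspace $W=\{A=0\}$, so its dual vector lies in $W^\perp=W$.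

So a flat metric can live on a non-solvable group, at least when there are four minus signs. We now fix terms and ask how many are needed.

**Definition (flat group).** A pseudo-Riemannian manifold is a smooth manifold with a possibly indefinite metric $\langle\,,\rangle$ on its tangent bundle; its signature is $(n_+,n_-)$. The metric is flat if the curvature $R(X,Y)Z=\nabla_X\nabla_YZ-\nabla_Y\nabla_XZ-\nabla_{[X,Y]}Z$ of its Levi-Civita connection vanishes. A flat pseudo-Riemannian Lie group is a connected Lie group $G$ with a left-invariant flat pseudo-Riemannian metric, and its signature is that of the metric. Put $n=\dim G$.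

We call $n_-$ the (negative) index. Multiplying the metric by $-1$ keeps it flat and exchanges $n_+$ and $n_-$.

The following facts are given to us.

(i) A unimodular flat pseudo-Riemannian Lie group is solvable. (For connected $G$, unimodular means $\mathrm{tr}\,\mathrm{ad}_x=0$ for all $x\in\mathfrak g$.)

(ii) Flat Riemannian and flat Lorentzian Lie groups (signature $(n-1,1)$) are solvable.

(iii) The dual tube domain over $U=\mathrm{GL}(2,\mathbb R)\subset\mathbb A^4$ in $\mathbb E^{4,4}$ admits a simply transitive isometric action of $\mathrm{GL}(2,\mathbb R)\ltimes(\mathbb R^4)^*$. This is the second example above, of signature $(4,4)$ and not solvable.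

Index at most one forces solvability, and index four does not. In between lies the question asked in Oliver Baues, "Prehomogeneous Affine Representations and Flat Pseudo-Riemannian Manifolds", arXiv:0809.0824 (2008): are flat pseudo-Riemannian Lie groups of signature $(n-2,2)$, $(n-3,3)$ always solvable? The answer is yes for index two and no for index three.

**Theorem 1.** A flat pseudo-Riemannian Lie group of signature $(p,q)$ with $\min(p,q)\le 2$ is solvable.

**Theorem 2.** For every $n\ge7$ there is a non-solvable flat pseudo-Riemannian Lie group of signature $(n-3,3)$. For $n\le6$ every flat one of signature $(n-3,3)$ is solvable.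

**Theorem 3 (sharp form).** A non-solvable flat pseudo-Riemannian Lie group of signature $(p,q)$ exists if and only if $p,q\ge3$ and $p+q\ge7$.

**Theorem 4.** Let $G$ be flat of signature $(p,3)$ and non-solvable. Then the Levi factor of $\mathfrak g$ is $\mathfrak{sl}(2,\mathbb R)$. Under the linear holonomy representation $L$ (defined in Section 2), restricted to the Levi factor, $\mathfrak g\cong2\,\mathbb R^2\oplus\mathfrak{sl}(2,\mathbb R)\oplus(\text{trivial})$, an orthogonal sum with summands of signature $(2,2)$, $(2,1)$, $(p-4,0)$. In particular $p\ge4$.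

**Theorem 5.** The smallest dimension of a non-solvable flat pseudo-Riemannian Lie group is $7$. In dimension $7$ the metric Lie algebra is unique up to isomorphism and multiplication of the metric by a nonzero constant.

Theorems 1 and 2 answer the question. The 7-dimensional example has Lie algebra $\mathfrak{gl}(2,\mathbb R)\ltimes\mathfrak{heis}_3$ and signature $(4,3)$.

## 2. Flat left-invariant metrics as affine actions with an open orbit

The aim of this section is to replace the group by what we saw in both examples: a Lie algebra of affine isometric fields on a vector space, and one determinant polynomial.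

Let $\mathfrak g$ be the Lie algebra of left-invariant fields of a flat $G$, with its inner product, and put $L_xy=\nabla_xy$ for $x,y\in\mathfrak g$. Since $\langle y,z\rangle$ is constant for left-invariant $y,z$, each $L_x$ is skew. Torsion-freeness and flatness say
$$L_xy-L_yx=[x,y],\qquad[L_x,L_y]=L_{[x,y]} .\tag{1}$$
Let $V$ be the vector space $\mathfrak g$ with its inner product. An element $(A,a)\in\mathfrak{so}(V)\ltimes V$ is read as the affine field $v\mapsto Av+a$. The bracket is $[(A,a),(B,b)]=([A,B],Ab-Ba)$, which is the commutator of the matrices $\begin{pmatrix}A&a\\0&0\end{pmatrix}$ in $\mathfrak{gl}(V\oplus\mathbb R)$. By (1), $\alpha(x)=(L_x,x)$ is a homomorphism $\mathfrak g\to\mathfrak{so}(V)\ltimes V$. It is injective, since $x$ is the translation part of $\alpha(x)$. We call $L$ the linear holonomy representation. For $v\in V$ let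
$$\Phi_v:\mathfrak g\to V,\qquad\Phi_v(x)=\alpha(x)(v)=L_xv+x,\qquad\Phi_0=\mathrm{id}.$$

**Converse.** Let $\alpha:\mathfrak g\to\mathfrak{so}(V)\ltimes V$ be any homomorphism into the affine isometric fields of a pseudo-Euclidean space such that $\Phi_{v_0}:x\mapsto\alpha(x)(v_0)$ is bijective for some $v_0$. Then every connected Lie group with Lie algebra $\mathfrak g$ has a left-invariant flat metric with the signature of $V$.

Proof. Take $v_0$ as origin and write $\alpha(x)=(A_x,t(x))$, so that $t=\Phi_{v_0}$ is bijective. Pull the metric back to $\mathfrak g$ by $t$ and set $L_xy=t^{-1}A_xt(y)$. Each $L_x$ is skew, and $L$ is a representation. Comparing translation parts in $\alpha([x,y])=[\alpha(x),\alpha(y)]$ gives $t([x,y])=A_xt(y)-A_yt(x)$, that is, $[x,y]=L_xy-L_yx$. A left-invariant connection that is metric and torsion-free is the Levi-Civita connection, and its curvature $[L_x,L_y]-L_{[x,y]}$ is zero. $\square$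

Let $\tilde G$ be the simply connected group of $\mathfrak g$ and $\rho:\tilde G\to\mathrm{Isom}(V)$ the homomorphism with differential $\alpha$. Let $\ell(g)$ be the linear part of $\rho(g)$; since $\tilde G$ is connected, $\det\ell=1$. The conjugation rule $\alpha(\mathrm{Ad}(g)x)=\rho(g)\alpha(x)\rho(g)^{-1}$, evaluated at $\rho(g)v$, reads
$$\Phi_{\rho(g)v}\circ\mathrm{Ad}(g)=\ell(g)\,\Phi_v .\tag{2}$$
Define the polynomial $f(v)=\det\Phi_v$, which makes sense because $V=\mathfrak g$ as vector spaces. Taking determinants in (2),
$$f(\rho(g)v)=\det(\mathrm{Ad}\,g)^{-1}f(v),\qquad f(0)=1.\tag{3}$$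
Also
$$f(v)=0\iff\alpha(x)(v)=0\text{ for some }0\ne x\in\mathfrak g.\tag{4}$$
The orbit $\Omega=\rho(\tilde G)0$ is open, because the orbit map has differential $\Phi_0=\mathrm{id}$ at the identity. In the examples of Section 1, after normalization at a base point, $f$ is $x$ and $(\det A)^2$.

## 3. Semisimple subalgebras fix a point; what traces alone give

Suppose that $\mathfrak g$ is not solvable. A Levi decomposition $\mathfrak g=\mathfrak s\ltimes\mathfrak r$ ($\mathfrak r$ the solvable radical, $\mathfrak s$ a semisimple subalgebra, the Levi factor) has $\mathfrak s\neq0$. The first thing to know is how $\mathfrak s$ acts. Recall Whitehead's lemma: $H^1(\mathfrak s,V)=0$ for $\mathfrak s$ semisimple and $V$ finite-dimensional.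

**Lemma 1.** Let $\mathfrak s\subset\mathfrak g$ be a nonzero semisimple subalgebra. Then $\alpha(\mathfrak s)$ has a fixed point $o\in V$. Taking $o$ as origin, $\mathfrak s$ acts linearly (via $L$) and faithfully on $V$, the polynomial $f$ is $\mathfrak s$-invariant, and $f$ vanishes on $V^X=\ker L_X$ for each $0\ne X\in\mathfrak s$.

Proof. By (1), $x\mapsto x$ is a 1-cocycle $\mathfrak s\to V$ for the representation $L$. By Whitehead's lemma it is a coboundary: there is $o$ with $x=-L_xo$, that is, $\alpha(x)(o)=0$, for all $x\in\mathfrak s$. Take $o$ as origin. If $L_X=0$, then $\alpha(X)$ fixes $o$ and has zero linear part, so $\alpha(X)=0$ and $X=0$. Since $\mathfrak s=[\mathfrak s,\mathfrak s]$, the trace of $\mathrm{ad}$ (on $\mathfrak g$) vanishes on $\mathfrak s$, and (3) gives the invariance. Finally $X\ne0$ vanishes at each point of $V^X$, so $f=0$ there by (4). $\square$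

Note that moving the origin changes neither $L$ nor the validity of (2), (3) (first equation) and (4). Only $f(0)=1$ refers to the old origin. From now on we say "origin $o$" when Lemma 1 is in use; then $f(o)=0$.

The simplest case can now be settled by hand. Suppose that $\mathfrak g\neq0$ is itself semisimple. Then $\det\mathrm{Ad}=1$, so by (3) $f$ is constant on the open set $\Omega$, so $f$ is constant and equal to $1$. But $f(o)=0$, a contradiction.

A sensible first attempt at the general case is to continue in this style, or equivalently to use fact (i): show that $\mathfrak g$ is unimodular. On $\mathfrak s$ the trace of $\mathrm{ad}$ vanishes. On the radical we know nothing about it, and here the attempt stops. Already the solvable half-plane group has $[D,T]=-T$, so $\mathrm{tr}\,\mathrm{ad}_D=-1$. In the $(4,4)$ example the element $X=1$ acts as $-1$ on the four translations $C$ and as $0$ on $\mathfrak{gl}(2,\mathbb R)$, so its trace is $-4$. With a nontrivial character $\det\mathrm{Ad}$ the polynomial $f$ can be nonconstant, and its vanishing at $o$ is no contradiction.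

What we have not yet used is that the group acts by isometries. The null covectors $dx$ and $d(\det A)$ of Section 1 indicate how.

## 4. Relative invariants have null derivatives

**Definition (relative invariant).** A polynomial $h\ne0$ on $V$ is a relative invariant if $h(\rho(g)v)=\chi(g)h(v)$ for all $g\in\tilde G$, $v\in V$, with a character $\chi:\tilde G\to\mathbb R^\times$.

By (3), $f$ is one. In the half-plane example $x$ is a relative invariant with $\chi=e^t$, while $y$ is not: the flow of $T$ turns it into $y+s$.

**Lemma 2.** Every nonzero divisor $h\in\mathbb R[V]$ of $f$ is a relative invariant.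

Proof. The group $\tilde G$ acts on polynomials by $(g\cdot h)(v)=h(\rho(g)^{-1}v)$, preserving the degree and irreducibility, and $g\cdot f$ is a multiple of $f$. By unique factorization $\tilde G$ permutes the finitely many lines spanned by the irreducible factors of $f$. The orbit of such a line is connected, being a continuous image of $\tilde G$ in a projective space, and finite; so it is one point. Hence each irreducible factor is a relative invariant, and $h$ is a constant times a product of them. $\square$

**Definition (induced form).** For a polynomial $h$, $D^kh(v)\in S^kV^*$ denotes the symmetric $k$-linear form of $k$-th derivatives at $v$. The metric induces a form on $S^kV^*$: in an orthonormal basis $e_i$ with $\langle e_i,e_i\rangle=\varepsilon_i=\pm1$,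
$$\langle T,T\rangle=\sum_{i_1,\dots,i_k}\varepsilon_{i_1}\cdots\varepsilon_{i_k}\,T(e_{i_1},\dots,e_{i_k})^2 .$$

For $k=1$ this is the norm of covectors; we write $|dh|^2$ for $\langle dh,dh\rangle$. For example $Q(v)=\langle v,v\rangle$ has $dQ_v=2\langle v,\cdot\rangle$, so $|dQ|^2=4Q$. If the metric on a space is definite, all $\varepsilon_i$ are equal and the induced form is definite.

**Lemma 3.** If $h$ is a relative invariant, then $\langle D^kh(v),D^kh(v)\rangle=0$ for all $v\in V$ and $k\ge1$.

Proof. Let $d=\deg h$. If $d=0$ the claim is trivial, so let $d\ge1$, and put $Q(v)=\langle D^kh(v),D^kh(v)\rangle$. Differentiating $h(\rho(g)v)=\chi(g)h(v)$ gives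
$$D^kh(\rho(g)v)(\ell(g)w_1,\dots,\ell(g)w_k)=\chi(g)D^kh(v)(w_1,\dots,w_k).$$
As $\ell(g)$ is an isometry, $Q(\rho(g)v)=\chi(g)^2Q(v)$. The polynomial $h$ vanishes nowhere on $\Omega$: a zero in $\Omega$ would make $h$ vanish on the whole open orbit, hence identically. So $Q/h^2$ is a constant $c$ on $\Omega$, and $Q=ch^2$ on $V$. Now $Q=0$ if $k>d$, and otherwise $\deg Q\le2(d-k)<2d=\deg h^2$. So $c=0$. $\square$

As a sanity check, consider $\mathfrak{gl}(2,\mathbb R)$ acting on $M_2(\mathbb R)$ by left multiplication. It has an open orbit, and $\det$ is a quadratic form of signature $(2,2)$. This gives no flat metric, since scalar matrices do not preserve $\det$. Lemma 3 sees this too: $\det$ would be a relative invariant with $|d\det|^2$ a nonzero multiple of $\det$.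

## 5. Definite images are impossible

Lemma 1 says that $f$ vanishes on $Z=\ker L_X$; Lemma 3 says that its derivatives are null. Suppose that $L_X$ is semisimple (diagonalizable over $\mathbb C$). Being skew, it satisfies $(L_XV)^\perp=\ker L_X$, and semisimplicity gives $V=Z\oplus N$, orthogonally, with $N=L_XV$. Suppose that $N$ is definite.

With first derivatives one gets this far: at $v\in Z$ the covector $df(v)$ kills $Z$, so it comes from $N^*$, where the form is definite; being null, it is zero. So $f$ vanishes to second order along $Z$. There the first derivative has nothing more to say: the squared distance to $Z$, for instance, also vanishes to second order along $Z$, and at points of $Z$ the condition $|df|^2=0$ now reads $0=0$. What gets further is to use the derivatives of the exact order at which $f$ first fails to vanish.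

**Lemma 4.** With $\mathfrak s$, $o$ as in Lemma 1, let $0\ne X\in\mathfrak s$ act semisimply on $V$. Then $N=L_XV$ is not definite.

Proof. Suppose that $N$ is definite. Since $f|_Z=0$ and $f\ne0$, there is a maximal $k\ge1$ such that all derivatives of $f$ of order $<k$ vanish at all points of $Z$. (By Taylor's formula at one point of $Z$, not all derivatives vanish.) Let $v\in Z$. If one argument of $D^kf(v)$ lies in $Z$, the value is a derivative in a direction along $Z$ of $D^{k-1}f$, which is zero on $Z$; so it is $0$. Hence $D^kf(v)$ is the pullback, under the orthogonal projection $V\to N$, of an element of $S^kN^*$. The induced form on $S^kN^*$ is definite, and $\langle D^kf(v),D^kf(v)\rangle=0$ by Lemma 3. So $D^kf(v)=0$ for all $v\in Z$, contradicting the maximality of $k$. $\square$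

## 6. Modules of $\mathfrak{sl}_2(\mathbb R)$ with an invariant form

To use the lemmas for $\mathfrak{sl}_2(\mathbb R)\subset\mathfrak g$ we list which modules fit into a space of small index.

Let $S^k=S^k\mathbb R^2$, the irreducible module of dimension $k+1$, with weights $k,k-2,\dots,-k$ for $\mathrm{diag}(1,-1)$. It carries a nonzero invariant bilinear form, unique up to scale, which is nondegenerate, symmetric for $k$ even and skew for $k$ odd. A module $V$ with a nondegenerate invariant symmetric form is therefore an orthogonal sum
$$V=\bigoplus_kS^k\otimes M_k,\qquad V_0:=M_0=V^{\mathfrak{sl}_2},$$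
where the form on $S^k\otimes M_k$ is the tensor product of the form on $S^k$ with a nondegenerate form on $M_k$, symmetric for $k$ even and symplectic for $k$ odd. Here different $k$ are orthogonal because $S^k$ and $S^j$ pair trivially for $k\ne j$.

Weight vectors pair nontrivially only if their weights add to zero. So for $k$ odd the sum of the positive weight spaces of $S^k\otimes M_k$ is isotropic of half the dimension, the form has equal numbers of plus and minus signs, and the index is $\frac{k+1}2\dim M_k$, with $\dim M_k$ even. For $k=2j$ the positive weight spaces of $S^{2j}$ span an isotropic space of dimension $j$ in dimension $2j+1$. So we can normalize the form on $S^{2j}$ to signature $(j+1,j)$. If $M_{2j}$ then has signature $(r,s)$, the negative index of $S^{2j}\otimes M_{2j}$ is $rj+s(j+1)$. The contributions to the negative index are thus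

$$\begin{array}{c|c}
k=1&\dim M_1\in\{0,2,4,\dots\}\\
k=3,5,\dots&\ge4\text{ if }M_k\ne0\\
k=2&r+2s\\
k=4&2r+3s\\
k=6&3r+4s\\
k\ge8\text{ even}&\ge4\text{ if }M_k\neq0
\end{array}\tag{5}$$

Examples: with $\omega$ the area form, an element of $S^1\otimes M_1$ with $\dim M_1=2$ is a pair $(x,y)$ of vectors of $\mathbb R^2$, with quadratic form a nonzero multiple of $\omega(x,y)$, of signature $(2,2)$. The module $S^2=\mathfrak{sl}_2$ has the form $\kappa(B,C)=\mathrm{tr}(BC)$; the vectors $\mathrm{diag}(1,-1)$, $E_{12}+E_{21}$, $E_{12}-E_{21}$ are orthogonal with norms $2,2,-2$. So $\kappa$ has signature $(2,1)$, and the normalized form is a positive multiple of $\kappa$.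

An element $X\ne0$ of $\mathfrak{sl}_2(\mathbb R)$ is called elliptic if it is conjugate to a multiple of $J=E_{21}-E_{12}$. Over $\mathbb C$ it is conjugate to a multiple of $\mathrm{diag}(1,-1)$, so it acts semisimply on every module; $J$ has the eigenvalues $i(k-2j)$, $0\le j\le k$, on $S^k$. Moreover $\kappa(X,X)<0$. The image $[X,\mathfrak{sl}_2]$ is 2-dimensional and contained in $X^\perp$, so $[X,\mathfrak{sl}_2]=X^\perp$, which is positive definite.

## 7. Four modules that cannot occur

**Lemma 5.** Let $\mathfrak l\cong\mathfrak{sl}_2(\mathbb R)$ be a subalgebra of $\mathfrak g$. The $\mathfrak l$-module $V$ is none of: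

(a) $S^1\otimes M_1\oplus V_0$, $\dim M_1=2$;

(b) $S^2\otimes M_2\oplus V_0$, $M_2\ne0$ definite;

(c) $S^2\otimes M_2\oplus V_0$, $M_2$ of signature $(1,1)$;

(d) $S^4\otimes M_4\oplus V_0$, $\dim M_4=1$ (form on $S^4$ of either sign).

Lemma 4 gives (b) at once. It is silent on the others. For elliptic $X$, in (a) $L_X$ has no kernel on $S^1$, so $N=S^1\otimes M_1$ has signature $(2,2)$. In (c), $N=[X,\mathfrak{sl}_2]\otimes M_2$ is positive definite tensor $(1,1)$, again of signature $(2,2)$. In (d) one also finds $(2,2)$, as we note below. The way out is this. The polynomial $f$ is $\mathfrak l$-invariant and vanishes on all $V^X$. In each case we use invariant theory to see that this forces an explicit polynomial to divide $f$. By Lemma 2 that divisor is a relative invariant, so by Lemma 3 its differential is null; and we compute that it is not.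

In all cases apply Lemma 1 with $\mathfrak s=\mathfrak l$ and origin $o$; let $0\ne X\in\mathfrak l$ be elliptic, and write $y$ for points of $V_0$.

**Case (a): the determinant divides $f$.** Identify $S^1\otimes M_1$ with $M_2(\mathbb R)$ under left multiplication. The metric there has quadratic form a nonzero multiple of $\delta=\det$. If $\delta(A)\ne0$, then $A=g\cdot\mathrm{diag}(1,\delta(A))$ with $g=A\,\mathrm{diag}(1,\delta(A)^{-1})\in\mathrm{SL}_2(\mathbb R)$. Since $f$ is invariant under the connected group $\mathrm{SL}_2(\mathbb R)$, $f(A,y)=F(\delta(A),y)$ with the polynomial $F(t,y)=f(\mathrm{diag}(1,t),y)$, first where $\delta\ne0$ and then everywhere by continuity. Put $A=0$: $F(0,y)=f(0,y)=0$, since $V_0\subset V^X$. So $t\mid F$ and $\delta\mid f$. By Lemmas 2 and 3, $|d\delta|^2=0$. But $Q(v)=\langle v,v\rangle$ on $M_2(\mathbb R)$ satisfies $|dQ|^2=4Q\ne0$, and $\delta$ is a nonzero multiple of $Q$. Contradiction.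

**Case (b): Lemma 4.** Here $L_XV=[X,\mathfrak{sl}_2]\otimes M_2$ is the tensor product of a definite and a definite space, so it is definite, contradicting Lemma 4.

**Case (c): the Gram determinant divides $f$.** Choose a null basis of $M_2$. Then $S^2\otimes M_2=\{(u,z):u,z\in\mathfrak{sl}_2\}$, with quadratic form $\varepsilon\kappa(u,z)$, $\varepsilon\ne0$. Put
$$a=\kappa(u,u),\quad b=\kappa(u,z),\quad c=\kappa(z,z).$$
These are algebraically independent: in $\kappa$-orthonormal complex coordinates take $u=(u_1,0,0)$, $z=(z_1,z_2,0)$ to get $u_1^2$, $u_1z_1$, $z_1^2+z_2^2$.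

Extend $f$ to the complexification. Each coefficient of a monomial in $y$ is invariant under $\mathfrak{so}(3,\mathbb C)=\mathfrak{sl}_2(\mathbb C)$, hence under the connected group $\mathrm{SO}(3,\mathbb C)$ acting on pairs of vectors. The first fundamental theorem (Weyl, *The Classical Groups*) says that the invariants of $\mathrm{SO}(3,\mathbb C)$ on $\mathbb C^3\oplus\mathbb C^3$ are generated by the scalar products; the determinants of three vectors, which appear for $\mathrm{SO}(3)$, vanish when there are only two vectors. So $f=F(a,b,c,y)$ with a polynomial $F$, unique by algebraic independence. Since $f,a,b,c$ are real, $\bar F$ represents $f$ as well, so $F$ is real.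

Put $D=ac-b^2$. Divide by $D$ with respect to the variable $b$:
$$F=DG+F_0+bF_1,\qquad F_0,F_1\in\mathbb R[a,c,y].$$
The points $(sX,tX,y)$, $s,t\in\mathbb R$, lie in $V^X$, so $f$ vanishes there. With $\varrho=-\kappa(X,X)>0$ we have $(a,b,c)=-\varrho(s^2,st,t^2)$ there, so $D=0$ and
$$F_0(-\varrho s^2,-\varrho t^2,y)-\varrho st\,F_1(-\varrho s^2,-\varrho t^2,y)=0\quad\text{for all real }s,t,y.$$
The first term is even in $s$ and the second odd, so both vanish. Hence $F_0$ and $F_1$ vanish whenever $a,c<0$, so they are zero. Thus $D\mid f$, and $|dD|^2=0$ by Lemmas 2 and 3.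

The quadratic form $\varepsilon\kappa(u,z)$ pairs $u$-directions with $z$-directions. So, writing $\partial_uD,\partial_zD\in\mathfrak{sl}_2$ for the $\kappa$-gradients, $|dD|^2$ is a nonzero multiple of $\kappa(\partial_uD,\partial_zD)$. Now $\partial_uD=2(cu-bz)$, $\partial_zD=2(az-bu)$, and
$$\kappa(\partial_uD,\partial_zD)=4\kappa(cu-bz,\,az-bu)=4(abc-abc-abc+b^3)=-4bD\ne0 .$$
Contradiction.

**Case (d): the discriminant divides $f$.** Let $\beta=\mathrm{diag}(1,1,-1)$ on $\mathbb R^3$. The $\beta$-self-adjoint operators form $S^2(\mathbb R^3)=S^2(S^2)=S^4\oplus S^0$ under $\mathfrak{so}(2,1)\cong\mathfrak l$, so $S^4$ is realized as the traceless $\beta$-self-adjoint operators $Y$, with metric a nonzero multiple of $\mathrm{tr}(YY')$. Take for $X$ the rotation in the $e_1,e_2$-plane. An operator $Y$ commuting with $X$ preserves $\ker X=\mathbb Re_3$ and $\mathrm{im}\,X=\langle e_1,e_2\rangle$; on the latter it is symmetric and commutes with a rotation, so it is scalar. So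
$$V^X=\{\mathrm{diag}(s,s,-2s)\}\oplus V_0 .$$
(The trace form is positive on the diagonal operators and on the $e_1e_2$-direction and negative on the $e_1e_3$- and $e_2e_3$-directions, so it has signature $(3,2)$, and $N$ has signature $(2,2)$ or, for the same reason with the other sign, again $(2,2)$. This is why Lemma 4 does not help.)

Complexify and use the basis $e_1,e_2,ie_3$, which is orthonormal for $\beta$. Self-adjoint operators become complex symmetric matrices, diagonal operators keep their entries, and $f$ becomes an $\mathrm{SO}(3,\mathbb C)$-invariant polynomial on complex symmetric traceless matrices times $V_0^{\mathbb C}$.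

First we restrict to diagonal matrices. Let $\varphi(\lambda,y)$ be the restriction of $f$ to $\mathrm{diag}(\lambda_1,\lambda_2,\lambda_3)$, $\sum\lambda_i=0$. Conjugation by $P$ or $-P$, $P$ a permutation matrix, whichever has determinant $1$, shows that $\varphi$ is symmetric in $\lambda$. It vanishes at $\lambda=(s,s,-2s)$ for $s,y$ real, hence for $s,y$ complex, and by symmetry on each line $\lambda_i=\lambda_j$. On the plane $\sum\lambda_i=0$ the three linear forms $\lambda_i-\lambda_j$ ($i<j$) are pairwise non-proportional, so $\varphi$ is divisible by $\pi=\prod_{i<j}(\lambda_i-\lambda_j)$. As $\pi$ is antisymmetric, so is the quotient $\varphi/\pi$; hence it vanishes where $\lambda_i=\lambda_j$ and is divisible by $\pi$ again. So $\varphi=\pi^2\psi$ with $\psi$ symmetric. Extend $\psi$ to a polynomial on $\mathbb C^3$ and average over $S_3$: we get a symmetric polynomial in three variables, that is, a polynomial in power sums. On the plane the first power sum is zero, so $\psi=H(\sum\lambda_i^2,\sum\lambda_i^3,y)$ with $H$ a polynomial.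

Next we leave the diagonal. Let $Y$ be complex symmetric with distinct eigenvalues $\lambda_i$ and eigenvectors $v_i$. From $\lambda_iv_i^Tv_j=(Yv_i)^Tv_j=v_i^TYv_j=\lambda_jv_i^Tv_j$ we get $v_i^Tv_j=0$ for $i\ne j$, and then $v_i^Tv_i\ne0$ by nondegeneracy. After normalization, and a sign change if needed, the $v_i$ are the columns of a matrix in $\mathrm{SO}(3,\mathbb C)$ that diagonalizes $Y$. Matrices with distinct eigenvalues are dense, so everywhere
$$f=\Delta\cdot H(\mathrm{tr}\,Y^2,\mathrm{tr}\,Y^3,y),$$
where $\Delta=\prod_{i<j}(\lambda_i-\lambda_j)^2$ is the discriminant of the characteristic polynomial of $Y$. On $V$ both $f$ and $\Delta$ are real, so the polynomial quotient is real, and $\Delta\mid f$ in $\mathbb R[V]$. By Lemmas 2 and 3, $|d\Delta|^2=0$.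

Finally we test this at a real diagonal traceless $Y$ with distinct entries $\lambda_i$. If $E$ has zero diagonal, then $\det(t-Y-\epsilon E)=\prod(t-\lambda_i)+O(\epsilon^2)$, because every other term of the determinant contains at least two off-diagonal entries. So $d\Delta_Y$ vanishes on off-diagonal directions. These are orthogonal to the diagonal ones for the trace form. On the traceless real diagonal matrices $\mathrm{tr}(YY')$ is positive definite, and $d\Delta_Y$ is nonzero there, since $d\Delta_Y(Y)=6\Delta(Y)\ne0$ by Euler's formula ($\Delta$ has degree $6$). So $|d\Delta|^2\ne0$ at $Y$. Contradiction. This proves Lemma 5. $\square$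

## 8. Index at most two: proof of Theorem 1

Replacing the metric by its negative if necessary, let $q\le2$ be the negative index. Suppose that $\mathfrak g$ has a nonzero Levi factor $\mathfrak s$.

**Step 1: $\mathfrak s$ is not compact.** This step uses Lemma 4. If $\mathfrak s$ were compact, it would contain a subalgebra $\mathfrak k\cong\mathfrak{su}(2)$. Take its fixed point as origin. Since $\mathrm{SU}(2)$ is compact, there is a $\mathfrak k$-invariant Euclidean product on $V$. Write $\langle v,w\rangle=(Sv,w)$ with $S$ self-adjoint for the Euclidean product; $S$ commutes with $\mathfrak k$. Let $V_+$ and $V_-$ be the sums of its eigenspaces with positive and negative eigenvalues. Then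
$$V=V_+\oplus V_-,\quad\text{orthogonal, }\mathfrak k\text{-invariant, }V_\pm\text{ definite},\quad\dim V_-=q.\tag{6}$$
As $q\le2$, $\mathfrak{so}(V_-)$ is abelian, while $\mathfrak k=[\mathfrak k,\mathfrak k]$; so $\mathfrak k$ acts trivially on $V_-$. Let $0\ne X\in\mathfrak k$. It is skew for a Euclidean product, so it acts semisimply, and $L_XV\subset V_+$ is definite. This contradicts Lemma 4.

**Step 2: $\mathfrak s$ is not noncompact.** This step uses the table and Lemma 5. If $\mathfrak s$ is not compact, it contains a nonzero nilpotent element, namely a restricted root vector. By the Jacobson–Morozov theorem this element lies in a subalgebra $\mathfrak l\cong\mathfrak{sl}_2(\mathbb R)$, which acts nontrivially on $V$ by Lemma 1. By (5), with total index at most $2$, the nontrivial part of $V$ is one of: $S^1\otimes M_1$ with $\dim M_1=2$; $S^2\otimes M_2$ with $(r,s)\in\{(1,0),(2,0),(0,1)\}$; $S^4$ with index $2$. (A nonzero $S^1$-part already has index $2$, as does $S^4$, so neither leaves room for anything else; and $k=3$, $k=5$ and $k\geq6$ contribute at least $3$.) These are excluded by Lemma 5 (a),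 (b), (d).

Hence $\mathfrak s=0$ and $G$ is solvable. $\blacksquare$

## 9. The first surviving module and a seven-dimensional group

At index $3$ the table (5) allows a combination not covered by Lemma 5: $S^1\otimes M_1\oplus S^2$, of index $2+1$. Let $\omega(e_1,e_2)=1$ and write it as
$$V=\{(x,B,y):x,y\in\mathbb R^2,\;B\in\mathfrak{sl}_2(\mathbb R)\},\qquad\langle v,v\rangle=2\omega(x,y)+\mathrm{tr}(B^2),\tag{7}$$
of signature $(2,2)+(2,1)=(4,3)$. For $x,a\in\mathbb R^2$ define $x\odot a\in\mathfrak{sl}_2$ by
$$(x\odot a)v=\omega(x,v)a+\omega(a,v)x .$$
(The trace is $\omega(x,a)+\omega(a,x)=0$.) It is symmetric in $x,a$ and $\mathrm{SL}_2$-equivariant, $g(x\odot a)g^{-1}=gx\odot ga$.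

Why might this module escape the argument of Section 7? It has the invariant cubic
$$h(x,B,y)=\omega(Bx,x).$$
It vanishes on every $V^X$, $0\neq X\in\mathfrak{sl}_2$: a point of $V^X$ has $Xx=0$ and $B\in\mathbb RX$, so $Bx=0$. And its differential is null. Indeed, the dual form pairs $x$-covectors only with $y$-covectors, and $h$ does not depend on $y$; so only the $B$-part counts. Since $\mathrm{tr}(B'(x\odot x))=2\omega(x,B'x)$, the trace gradient of $h$ in $B$ is $-\tfrac12x\odot x$, and $(x\odot x)v=2\omega(x,v)x$ squares to zero, so its trace norm is $0$. So our tests do not exclude $h$ as a divisor of $f$, and we may try to build a group.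

We need four fields besides $\mathfrak{sl}_2$. Fix a real number $\tau$ and consider
* $C\in\mathfrak{sl}_2$: $(x,B,y)\mapsto(Cx,[C,B],Cy)$;
* $D$: $(x,B,y)\mapsto(x,0,-y)$;
* $E_a=(A_a,(0,0,\tau a))$, $a\in\mathbb R^2$: $(x,B,y)\mapsto(0,\;x\odot a,\;-2Ba+\tau a)$;
* $Z$: $(x,B,y)\mapsto(0,0,x)$.

With $\tau=0$ this cannot work: all fields are then linear and isometric, so $\langle v,v\rangle$ is constant on orbits and no orbit is open. If instead we keep only the translation part of $E_a$ and drop $A_a$, then $\mathrm{tr}(B^2)$ is constant on orbits. The point is to have both at once. So fix $\tau\ne0$.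

**Step 1: the linear parts are skew.** We check $\langle Av,v\rangle=0$, that is, $\omega(x',y)+\omega(x,y')+\mathrm{tr}(B'B)=0$ for $Av=(x',B',y')$. For $C$ this is invariance of $\omega$ and of the trace. For $D$: $\omega(x,y)+\omega(x,-y)=0$. For $Z$: $\omega(x,x)=0$. For $A_a$: since $B\in\mathfrak{sl}_2$, $\omega(a,Bx)=\omega(x,Ba)$, so $\mathrm{tr}(B(x\odot a))=\omega(x,Ba)+\omega(a,Bx)=2\omega(x,Ba)$, and $\langle A_av,v\rangle=\omega(x,-2Ba)+2\omega(x,Ba)=0$.

**Step 2: the brackets close.** By $\mathrm{SL}_2$-equivariance, $[C,E_a]=E_{Ca}$ and $[C,D]=[C,Z]=0$. In detail,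
$$[C,A_a]v=(0,\;[C,x\odot a]-Cx\odot a,\;-2CBa+2[C,B]a)=(0,\;x\odot Ca,\;-2BCa).$$
Next,
$$[D,A_a]v=D(0,x\odot a,-2Ba)-A_a(x,0,-y)=(0,0,2Ba)-(0,x\odot a,0)=-A_av,$$
and $D(0,0,\tau a)=-(0,0,\tau a)$; so $[D,E_a]=-E_a$. Also $[D,Z]v=D(0,0,x)-Z(x,0,-y)=(0,0,-2x)$, so $[D,Z]=-2Z$. We have $[Z,E_a]=0$, since $ZA_a=0$, $A_aZ=0$ and $Z(0,0,\tau a)=0$.

Finally $[E_a,E_b]$. Its translation part is $A_a(0,0,\tau b)-A_b(0,0,\tau a)=0$. From $A_aA_bv=A_a(0,x\odot b,-2Bb)=(0,0,-2(x\odot b)a)$, its linear part sends $(x,B,y)$ to the $y$-vector
$$-2\big[(x\odot b)a-(x\odot a)b\big]=-2\big[\omega(x,a)b-\omega(x,b)a-2\omega(a,b)x\big]=6\,\omega(a,b)x,$$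
where we used the identity $\omega(x,a)b+\omega(a,b)x+\omega(b,x)a=0$ in $\mathbb R^2$. So $[E_a,E_b]=6\omega(a,b)Z$.

The span $\mathfrak a_\tau$ of these fields is therefore a 7-dimensional Lie algebra, $\cong\mathfrak{gl}(2,\mathbb R)\ltimes\mathfrak{heis}_3$: the $E_a$ and $Z$ span $\mathfrak{heis}_3$, and $-D$ plays the role of the identity matrix, acting by $1$ on the $E_a$ and by $2$ on $Z$. It contains $\mathfrak{sl}_2$, so it is not solvable.

**Step 3: where the action is simply transitive.** We claim:

$$\Phi_v:\mathfrak a_\tau\to V\text{ is bijective}\iff\omega(Bx,x)\ne0.\tag{8}$$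

If $x=0$, then $\omega(Bx,x)=0$, and $Z$ vanishes at $v$. Let $x\ne0$. The group $\mathrm{SL}_2(\mathbb R)$ acts on $V$, normalizes $\mathfrak a_\tau$ and preserves $\omega(Bx,x)$; so we may take $x=e_1$. Let $B=\begin{pmatrix}p&q\\r&-p\end{pmatrix}$, so $\omega(Bx,x)=\omega((p,r),e_1)=-r$. The element $C+\mu D+E_a+\gamma Z$ vanishes at $v$ if and only if
$$Cx+\mu x=0,\qquad[C,B]+x\odot a=0,\qquad Cy-\mu y-2Ba+\tau a+\gamma x=0.\tag{9}$$
The first equation says $C=\begin{pmatrix}-\mu&\beta\\0&\mu\end{pmatrix}$. Direct computation gives
$$e_1\odot a=\begin{pmatrix}-a_2&2a_1\\0&a_2\end{pmatrix},\qquad[C,B]=\begin{pmatrix}\beta r&-2\mu q-2\beta p\\2\mu r&-\beta r\end{pmatrix}.$$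

Let $r\ne0$. The lower left entry of the second equation gives $\mu=0$. Then the second equation reads $a_2=\beta r$, $a_1=\beta p$, that is, $a=\beta Be_1$. Since $B^2$ is scalar, $Ba=\beta B^2e_1$ is a multiple of $e_1$; so is $Cy=\beta y_2e_1$, and so is $\gamma x$. Hence the $e_2$-component of the third equation is $\tau a_2=\tau\beta r=0$. As $\tau\ne0$, $\beta=0$, so $a=0$, $C=0$, and then $\gamma=0$. So $\Phi_v$ is injective, hence bijective, as $\dim\mathfrak a_\tau=7=\dim V$.

Let $r=0$. Then $\mu=0$, $\beta=1$, $a=(p,0)$ solves the first two equations. In the third, $Cy$, $Ba=p\,Be_1=p^2e_1$ and $\tau a$ are multiples of $e_1=x$, so a suitable $\gamma$ solves it. So $\Phi_v$ is not injective. This proves (8).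

Note where $\tau$ entered: the only obstruction to a nonzero solution for $r\neq0$ is the term $\tau\beta r$.

**Step 4: conclusion.** Take $v_0=(e_1,E_{21},0)$, where $\omega(Bx,x)=-1$. By the converse in Section 2, every connected Lie group with Lie algebra $\mathfrak{gl}(2,\mathbb R)\ltimes\mathfrak{heis}_3$ carries a left-invariant flat metric of signature $(4,3)$, and it is not solvable. Taking products with the flat abelian groups $\mathbb R^{k,l}$ gives non-solvable flat Lie groups of every signature $(p,q)$ with $p\ge4$, $q\ge3$; reversing the sign gives $p\ge3$, $q\ge4$. In particular all $(n-3,3)$ with $n\ge7$ occur, which is the first half of Theorem 2.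

For later use: $h=\omega(Bx,x)$ is a relative invariant of this action. It is killed by $\mathfrak{sl}_2$; by $Z$, which changes only $y$; and by $E_a$, since $(x\odot a)x=\omega(a,x)x$ and $\omega(x,x)=0$. The field $D$ multiplies it by $2$. As a check, $\mathrm{tr}\,\mathrm{ad}_D=-1-1-2=-4$ and the other traces vanish, so by (3) $f$ is multiplied by $4$ under $D$; hence $f/h^2$ is constant on the open orbit of $v_0$, and $f$ is a constant multiple of $h^2$. This agrees with (8).

It remains to treat $n\le6$. For $n\le5$, signature $(n-3,3)$ falls under Theorem 1. Signature $(3,3)$ does not: there Theorem 1 gives nothing, and we need the classification in Theorem 4, whose last statement is $p\ge4$.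

## 10. Invariant isotropic subspaces and isometries with an open orbit

From here until the end of Section 12 let the signature be $(p,3)$ and $\mathfrak g$ non-solvable. By Theorem 1, $p\ge3$. A subspace is totally isotropic if the form vanishes on it.

Unimodularity was of no use as a first attempt. It now returns in a better place: it forces an invariant isotropic subspace.

**Lemma 6.** If $\mathfrak g$ is non-solvable, $V$ has a nonzero totally isotropic $L(\mathfrak g)$-invariant subspace.

Proof. Suppose not. For every invariant $W$ the subspace $W\cap W^\perp$ is invariant and totally isotropic, so it is $0$. Hence invariant subspaces are nondegenerate with invariant complements, $V$ is completely reducible, and the linear Lie algebra $L(\mathfrak g)$ is reductive. The kernel $\mathfrak t=\ker L$ is an ideal, and for $x\in\mathfrak t$, $y\in\mathfrak g$, (1) gives $[y,x]=L_yx-L_xy=L_yx$. So $\mathfrak t$ is an $L$-invariant subspace of $V=\mathfrak g$ and $\mathrm{ad}_y|_{\mathfrak t}=L_y|_{\mathfrak t}$, which is skew for a nondegenerate form; so it has trace $0$. On $\mathfrak g/\mathfrak t\cong L(\mathfrak g)$,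 which is reductive, $\mathrm{tr}\,\mathrm{ad}=0$. So $\mathfrak g$ is unimodular, hence solvable by (i), a contradiction. $\square$

Examples: in the half-plane the line $x=0$, in Section 9 the space $I=\{(0,0,y)\}$, are invariant and isotropic.

**Lemma 7.** A group $H$ of isometries of a Euclidean space $E$ with an open orbit $O$ is transitive.

Proof. Some $\varepsilon$-ball about a point of $O$ lies in $O$. By homogeneity the $\varepsilon$-ball about every point of $O$ lies in $O$, with the same $\varepsilon$. So $O$ is also closed, and $O=E$, as $E$ is connected. $\square$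

The half-plane shows that definiteness matters: there the orbit is open and not everything.

## 11. Index three: no $\mathfrak{su}(2)$

We show that $\mathfrak g$ contains no $\mathfrak k\cong\mathfrak{su}(2)$. Suppose it does. Take a fixed point $o$ of $\mathfrak k$ as origin, and decompose $V=V_+\oplus V_-$ as in (6), with $\dim V_-=3$.

**Step 1: the shape of $V$.** This step finds the isotropic space that will be divided out. If $\mathfrak k$ is trivial on $V_-$, then $L_XV\subset V_+$ is definite for $0\ne X\in\mathfrak k$, contradicting Lemma 4. Otherwise $\mathfrak k\to\mathfrak{so}(V_-)$ is an isomorphism (injective since $\mathfrak k$ is simple, and both dimensions are $3$), and $V_-$ is irreducible. Let $I$ be as in Lemma 6. The projection $I\to V_-$ along $V_+$ is $\mathfrak k$-equivariant, and injective since its kernel $I\cap V_+$ is isotropic in a definite space. So its image is all of $V_-$, $\dim I=3$, and $\mathfrak k$ acts on $I$, and on $A:=V/I^\perp\cong I^*$, as $\mathfrak{so}(3)$. (Lemma 4 no longer helps: $I$ is isotropic and moved by $X$, so $L_XV\supset L_XI\neq0$ is not definite.) The form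 on $I^\perp/I$ has signature $(p-3,0)$, so it is positive definite.

Since $L(\mathfrak g)$ preserves $I^\perp$, $\mathfrak g$ acts on $A$ by affine fields, and $\mathfrak k$ fixes the origin $0\in A$, the image of $o$. Fix a $\mathfrak k$-invariant Euclidean product on $A$. Let $\mathfrak q\subset\mathfrak{gl}(A)$ be the image of the linear parts; it contains $\mathfrak{so}(3)$ and is therefore an $\mathfrak{so}(3)$-submodule of
$$\mathfrak{gl}_3=\mathfrak{so}(3)\oplus\mathbb R\oplus\mathrm{Sym}_0,$$
whose summands are irreducible of dimensions $3,1,5$. So $\mathfrak q$ is $\mathfrak{so}(3)$, $\mathfrak{so}(3)\oplus\mathbb R$, $\mathfrak{sl}_3$ or $\mathfrak{gl}_3$.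

**Step 2: $\mathfrak q\not\supset\mathfrak{sl}_3$.** This step reduces to Lemma 5(a). Suppose $\mathfrak q\supset\mathfrak{sl}_3$. The radical of $\mathfrak g$ maps to a solvable ideal of $\mathfrak q$, so into scalars; hence a Levi factor of $\mathfrak g$ maps onto $\mathfrak{sl}_3$. It is a sum of simple ideals, so it contains a simple ideal isomorphic to $\mathfrak{sl}_3(\mathbb R)$ that acts on $A$ as $\mathfrak{sl}(A)$. On $V$ this ideal has the subquotients $A=V/I^\perp$, $I\cong A^*$ and $I^\perp/I$. The last is trivial: a nontrivial homomorphism $\mathfrak{sl}_3(\mathbb R)\to\mathfrak{so}(p-3)$ would be injective, giving $\mathfrak{sl}_3(\mathbb R)$ an invariant positive definite form for which all $\mathrm{ad}_x$ are skew, hence semisimple; but $\mathfrak{sl}_3(\mathbb R)$ contains nonzero $\mathrm{ad}$-nilpotent elements. By complete reducibility $V\cong A\oplus A^*\oplus$ trivial. Under the standard $\mathfrak{sl}_2\subset\mathfrak{sl}_3$, both $A$ and $A^*$ are $S^1\oplus S^0$, so $V\cong2S^1\oplus$ trivial, which Lemma 5(a) excludes.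

So from now on $\mathfrak q\subset\mathfrak{so}(3)\oplus\mathbb R$.

**Step 3: transitivity on fibers modulo $I$.** This step uses definiteness of $I^\perp/I$. For $b\in A$ let $F_b\subset V$ be the fiber over $b$, an affine space over $I^\perp$. Let $\mathfrak g_b$ be the stabilizer of $b$ in $\mathfrak g$ and $G_b\subset\tilde G$ the corresponding connected subgroup, which preserves $F_b$. Let $v\in F_b$ with $f(v)\ne0$. An element $x$ fixes $b$ exactly when $\alpha(x)(v)\in I^\perp$, so $\mathfrak g_b=\Phi_v^{-1}(I^\perp)$, and since $\Phi_v$ is bijective,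
$$\Phi_v(\mathfrak g_b)=I^\perp.$$
The group $G_b$ acts isometrically on the Euclidean space $F_b/I$ (over $I^\perp/I$), and the orbit of the image of $v$ is open. By Lemma 7, $G_b$ is transitive on $F_b/I$.

**Step 4: the case that $\mathfrak g$ fixes $0\in A$.** We produce a point where $f\ne0$ but which some $X\in\mathfrak k$ fixes. As $\{f\ne0\}$ is dense, choose $v$ with $f(v)\ne0$ over some $b\ne0$. An element of $\mathfrak g_b$ acts on $A$ as $\mu+R$ with $\mu\in\mathbb R$, $R\in\mathfrak{so}(3)$ and $(\mu+R)b=0$. Pairing with $b$ gives $\mu|b|^2=0$, so $\mu=0$. So $\mathfrak g_b$ acts on $A$, and on $I\cong A^*$, by Euclidean skew maps.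

Choose $0\ne X\in\mathfrak k$ with $Xb=0$ in $A$, the rotation about the axis $b$. Then $X\in\mathfrak g_b$. Since $\mathfrak k$ acts on $V$ through $\mathrm{SU}(2)$ with fixed point $o$, $X$ generates a circle; it acts affinely on $F_b$ and has a fixed point $w\in F_b$, the average of an orbit. By Step 3 there is $v'\in\rho(G_b)v$ with $v'\in w+I$, and $f(v')\ne0$ by (3). Let $\mathfrak g_1\subset\mathfrak g_b$ be the stabilizer of $w+I$ (as a point of $F_b/I$); then $\mathfrak g_1=\Phi_{v'}^{-1}(I)$ and $\Phi_{v'}(\mathfrak g_1)=I$. So $\mathfrak g_1$ acts on the Euclidean 3-space $w+I$ by infinitesimal isometries, and the orbit of $v'$ is open in $w+I$. By Lemma 7 the corresponding connected group is transitive on $w+I$. Hence $w$ lies in the $\rho(\tilde G)$-orbit of $v'$ and $f(w)\ne0$. But $\alpha(X)(w)=0$ with $X\neq0$, so $f(w)=0$ by (4). Contradiction.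

**Step 5: the case that $\mathfrak g$ does not fix $0\in A$.** Here a dimension count on $o+I$ gives the contradiction. Some element acts on $A$ as $(\mu+R,t)$ with $t\ne0$. Subtracting the element of $\mathfrak k$ acting as $(R,0)$ we get an element acting as $(\mu,t)$. Bracketing with $(R',0)$, $R'\in\mathfrak{so}(3)$, gives $(0,R't)$, the translation by $R't$; repeated bracketing gives all translations of $A$, by irreducibility. So $\rho(\tilde G)$ acts transitively on $A$, and, moving a point where $f\ne0$, we find $v$ over $b=0$ with $f(v)\ne0$. By Step 3 with $b=0$ there is $v'\in\rho(G_0)v$ with $v'\in o+I$ and $f(v')\ne0$. The stabilizer $\mathfrak g_1=\Phi_{v'}^{-1}(I)$ of $o+I$ in $\mathfrak g_0$ has dimension $\dim I=3$ and contains $\mathfrak k$, since $\mathfrak k$ fixes $o$. So $\mathfrak g_1=\mathfrak k$, and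
$$I=\Phi_{v'}(\mathfrak k)=L(\mathfrak k)(v'-o),\qquad v'-o\in I .$$
But $\mathfrak k$ acts on $I$ as $\mathfrak{so}(3)$, and $\mathfrak{so}(3)u$ has dimension at most $2$ for every $u\in\mathbb R^3$. Contradiction.

So $\mathfrak g$ contains no $\mathfrak{su}(2)$.

## 12. Index three: the Levi factor is $\mathfrak{sl}_2(\mathbb R)$

**Step 1: subalgebras $\mathfrak l\cong\mathfrak{sl}_2(\mathbb R)$ of $\mathfrak g$.** We go through the table (5) with total index at most $3$. The nontrivial part of $V$ is one of the following.

1. $S^1\otimes M_1$, $\dim M_1=2$: excluded by Lemma 5(a).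
2. $S^2\otimes M_2$ with $(r,s)=(1,0),(2,0),(3,0),(0,1)$: excluded by Lemma 5(b).
3. $S^2\otimes M_2$ with $(r,s)=(1,1)$: excluded by Lemma 5(c).
4. $S^4$, of either sign (index $2$ or $3$): excluded by Lemma 5(d).
5. $S^4\oplus S^2$ of signature $(3,2)+(2,1)$, or $S^6$ of signature $(4,3)$.
6. $S^1\otimes M_1\oplus S^2$ of signature $(2,2)+(2,1)$, with $V_0$ positive definite of dimension $p-4$.

The list is complete: two different $k$ can occur together only with indices $2+1$, where $1$ must be $S^2$ with $(r,s)=(1,0)$ and $2$ must be $S^1\otimes M_1$ or $S^4$. In case 5 the index is used up, so $V_0$ is positive definite, and the nontrivial isotypic components are irreducible and nondegenerate. A submodule is the sum of its intersections with the isotypic components. So a nonzero submodule contains one of the nondegenerate irreducible components or a nonzero vector of $V_0$, and it is not totally isotropic. This contradicts Lemma 6. Only case 6 remains.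

**Step 2: simple ideals of a Levi factor.** We show that each is $\mathfrak{sl}_2(\mathbb R)$. Let $\mathfrak s\ne0$ be a Levi factor and $\mathfrak h$ a simple ideal of $\mathfrak s$. By Section 11 it contains no $\mathfrak{su}(2)$. So $\mathfrak h$ is noncompact, and in a Cartan decomposition $\mathfrak h=\mathfrak c\oplus\mathfrak p$ the compact algebra $\mathfrak c$ is abelian, since a nonzero compact semisimple algebra contains $\mathfrak{su}(2)$. Let $\mathsf B$ be the Killing form, positive definite on $\mathfrak p$ and negative definite on $\mathfrak c$.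

The $\mathfrak c$-module $\mathfrak p$ is faithful: the kernel of $\mathfrak c\to\mathfrak{gl}(\mathfrak p)$ is an ideal of $\mathfrak h$ contained in $\mathfrak c\ne\mathfrak h$, hence $0$. It is irreducible. Indeed, let $0\ne W\subset\mathfrak p$ be a submodule and $W'$ its $\mathsf B$-orthogonal complement in $\mathfrak p$. Then $[W,W']\subset\mathfrak c$ and $\mathsf B([W,W'],\mathfrak c)=\mathsf B(W,[W',\mathfrak c])=0$, so $[W,W']=0$. By the Jacobi identity $[W',[W,W]]=0$. Moreover $[W,[W,W]]\subset[\mathfrak c,W]\subset W$, and $\mathfrak c$ preserves $W$ and $[W,W]$. So $W+[W,W]$ is a nonzero ideal of $\mathfrak h$, equal to $\mathfrak h$; since $[W,W]\subset\mathfrak c$, $W=\mathfrak p$.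

As $\mathfrak c$ is abelian and acts on $\mathfrak p$ by $\mathsf B$-skew maps, irreducibility gives $\dim\mathfrak p\le2$, and faithfulness gives $\dim\mathfrak c\le\dim\mathfrak{so}(2)=1$. So $\dim\mathfrak h\le3$; a noncompact simple algebra of dimension at most $3$ is $\mathfrak{sl}_2(\mathbb R)$.

**Step 3: there is only one.** Suppose $\mathfrak s$ has two simple ideals $\mathfrak h_1,\mathfrak h_2$. By Step 1, $V=S^1\otimes M_1\oplus S^2\oplus V_0$ for $\mathfrak h_1$, and $\mathfrak h_2$ commutes with $\mathfrak h_1$. So $\mathfrak h_2$ acts on $S^1\otimes M_1$ through $\mathfrak{gl}(M_1)$, and since it preserves the form, through $\mathfrak{sp}(M_1)\cong\mathfrak{sl}_2(\mathbb R)$. On $S^2$ it acts by skew scalars, that is, by $0$. On the definite space $V_0$ it acts trivially, by the argument on nilpotent elements in Section 11, Step 2. Since $\mathfrak h_2$ acts faithfully (Lemma 1), it acts as $\mathfrak{sp}(M_1)$, and $V\cong2S^1\oplus$ trivial for $\mathfrak h_2$, excluded by Lemma 5(a).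

So $\mathfrak s\cong\mathfrak{sl}_2(\mathbb R)$, and $V$ is as in case 6, with summands of signature $(2,2)$, $(2,1)$, $(p-4,0)$; in particular $p\ge4$. This proves Theorem 4. $\blacksquare$

**Proof of Theorems 2 and 3.** Existence for $n\ge7$ was shown in Section 9. For $n\le5$, signature $(n-3,3)$ has $\min(p,q)\le2$ and Theorem 1 applies; for $n=6$ the signature is $(3,3)$ and Theorem 4 applies, since $p=3<4$. This is Theorem 2. For Theorem 3: if $\min(p,q)\le2$, use Theorem 1. If $p,q\ge3$ and $p+q\le6$, then $p=q=3$, just treated. If $p,q\ge3$ and $p+q\ge7$, then $p\ge4$ or $q\ge4$, and Section 9 gives an example. $\blacksquare$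

## 13. Dimension seven: proof of Theorem 5

If $\dim\mathfrak g\le6$, then $\min(p,q)\le2$ or $(p,q)=(3,3)$, so $G$ is solvable. Let $\dim\mathfrak g=7$ and $\mathfrak g$ non-solvable. By Theorem 1 and a sign change we may assume signature $(4,3)$. By Theorem 4 and Lemma 1, with origin $o$ fixed by $\mathfrak s=\mathfrak{sl}_2$, $V=S^1\otimes M_1\oplus S^2$ and $V^{\mathfrak s}=0$.

**Step 1: coordinates.** Let $I$ be as in Lemma 6. It is an isotropic $\mathfrak s$-submodule, hence the sum of its intersections with $S^2$ and $S^1\otimes M_1$. As $S^2$ is irreducible and not isotropic, $I\cap S^2=0$; as $S^1\otimes M_1$ is nondegenerate, $I=\mathbb R^2\otimes\text{line}\subset S^1\otimes M_1$. Choosing bases (a basis of $M_1$ whose second vector spans this line, and scaling), we get $V=\{(x,B,y)\}$ with the metric (7), $I=\{(0,0,y)\}$, $I^\perp=\{(0,B,y)\}$, and $\mathfrak s$ acting by the fields $C$ of Section 9.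

**Step 2: the radical contains $D$.** Let $\mathfrak r$ be the radical; $\dim\mathfrak r=4$. We locate $L(\mathfrak r)$. The algebra $L(\mathfrak g)$ preserves $I\subset I^\perp$. On the 2-dimensional $V/I^\perp$, $\mathfrak g$ acts as $\mathfrak{sl}_2$ or $\mathfrak{gl}_2$, so $\mathfrak r$ acts by scalars $\mu$; on $I\cong(V/I^\perp)^*$ it then acts by $-\mu$. On $I^\perp/I$, $\mathfrak g$ acts as $\mathfrak{so}(2,1)$, so $\mathfrak r$ acts by $0$. Hence, with the linear maps $D,A_a,Z$ of Section 9,
$$L(\mathfrak r)\subset\mathbb RD\oplus\mathfrak u,$$
where $\mathfrak u$ is the space of skew maps sending $V\to I^\perp\to I\to0$. An element of $\mathfrak u$ has the form $(x,B,y)\mapsto(0,\phi(x),\phi^*(B)+Tx)$, where $\phi:\mathbb R^2\to\mathfrak{sl}_2$ is arbitrary, $\phi^*$ is determined by $\phi$ through skewness, and the bilinear form $\omega(x,Tx')$ is antisymmetric, so $T$ is scalar. As an $\mathfrak s$-module therefore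
$$\mathfrak u=(S^1\otimes S^2)\oplus\Lambda^2S^1=S^3\oplus\{A_a\}\oplus\mathbb RZ,$$
with $\mathrm{ad}\,D$-weights $-1,-1,-2$.

The $D$-component is a linear function on $\mathfrak r$. Suppose it vanished. Then the elements of $\alpha(\mathfrak r)$ would be nilpotent in $\mathfrak{gl}(V\oplus\mathbb R)$, so $\mathrm{ad}_x$ would be nilpotent on $\alpha(\mathfrak g)\cong\mathfrak g$ for $x\in\mathfrak r$, and $\mathrm{tr}\,\mathrm{ad}$ would be $0$ on $\mathfrak r$ and on $\mathfrak s$. So $\mathfrak g$ would be unimodular, hence solvable by (i), a contradiction.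

Identify $\mathfrak r$ with $\alpha(\mathfrak r)$. Let $\mathfrak n=\mathfrak r\cap(\mathfrak u\ltimes V)$ be the part with $D$-component $0$. It is a subalgebra and an $\mathfrak s$-submodule, $\dim\mathfrak n=3$, and $[\mathfrak r,\mathfrak r]\subset\mathfrak n$, since scalars on $V/I^\perp$ commute. As $\mathfrak r/\mathfrak n$ is a trivial $\mathfrak s$-module, complete reducibility gives $\mathfrak r=\mathbb Rd\oplus\mathfrak n$ with $d$ $\mathfrak s$-invariant and of $D$-component $1$. Its translation part lies in $V^{\mathfrak s}=0$ and its linear part in $(\mathbb RD\oplus\mathfrak u)^{\mathfrak s}=\mathbb RD\oplus\mathbb RZ$, so $d=D+\gamma Z$. Now $[Z,D]=2Z$, so conjugation by $\exp(cZ)\in\mathrm{SO}(V)$, which commutes with $\mathfrak s$ and preserves $I$, turns $d$ into $D+(\gamma+2c)Z$. Taking $c=-\gamma/2$ we get $d=D$. Then $[D,\mathfrak n]\subset\mathfrak n$.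

**Step 3: the possibilities for $\mathfrak n$.** We use the decomposition under $\mathfrak s$ and $D$. With $D$-weights as subscripts,
$$\mathfrak u=S^3_{-1}\oplus S^1_{-1}\oplus S^0_{-2},\qquad V=S^1_{1}\oplus S^2_0\oplus S^1_{-1}.$$
Only one $S^0$ occurs, namely $\mathbb RZ$. So the 3-dimensional $\mathfrak s$-module $\mathfrak n$ is $S^2$ or $\mathbb RZ\oplus S^1$. In the second case $D$ preserves the $S^1$-isotypic part of $\mathfrak n$, which is irreducible, so it acts there by a scalar, which is $1$ or $-1$. Hence $\mathfrak n$ is one of the following.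

* $S^2$: the translations in $B$. Then $\omega(x,y)$ is invariant under all of $\mathfrak g$ (under $\mathfrak s$, $D$ and the $B$-translations), so it is constant on orbits and there is no open orbit. Impossible.
* $\mathbb RZ\oplus S^1$ with $S^1$ the $x$-translations. Then the bracket with $Z$ produces nonzero $y$-translations, which are not in $\mathfrak n$. Impossible.
* $\mathbb RZ\oplus\{(\sigma A_a,\tau a):a\in\mathbb R^2\}$, $(\sigma,\tau)\ne0$, where $\tau a$ is a translation in $y$. If $\sigma=0$, $\mathrm{tr}(B^2)$ is invariant; if $\tau=0$, the action is linear and $\langle v,v\rangle$ is invariant. Both exclude an open orbit. So we may take $\sigma=1$, $\tau\ne0$.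

Hence $\alpha(\mathfrak g)=\mathfrak a_\tau$ up to conjugation by an isometry. The homothety $v\mapsto v/\tau$ carries $\mathfrak a_\tau$ to $\mathfrak a_1$ and changes the metric by a positive constant factor.

**Step 4: the base point.** It remains to see that the choice of base point does not matter. The metric Lie algebra is recovered from $\mathfrak a_1$ and a point $v$ (the original origin, where $f\neq0$) as the pullback of the metric under $\Phi_v$; by (8), $h(v)=\omega(Bx,x)\ne0$. Points in the same orbit give isomorphic metric Lie algebras: by (2), $\Phi_{\rho(g)v}\mathrm{Ad}(g)=\ell(g)\Phi_v$, so $\mathrm{Ad}(g)$ is an isometry between the two pullbacks.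

The sets $\{h>0\}$ and $\{h<0\}$ are connected: over each $x\ne0$ the fiber is an open half-space of $\mathfrak{sl}_2$, because $B\mapsto\omega(Bx,x)$ is a nonzero linear function, times the space of $y$; and $\{x\ne0\}$ is connected. They are invariant under the connected group, as $h$ is a relative invariant (Section 9). By (8) all orbits in them are open, so each of the two sets is one orbit.

Finally the two sets are exchanged by a symmetry. Let $g=\mathrm{diag}(1,-1)$ and $\theta(x,B,y)=(gx,gBg^{-1},-gy)$. It is isometric, because $\omega(gx,-gy)=-\det(g)\,\omega(x,y)=\omega(x,y)$. It normalizes $\mathfrak{sl}_2$ and fixes $D$. It is an involution, and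
$$\theta Z\theta^{-1}(x,B,y)=\theta(0,0,gx)=(0,0,-x),$$
so it sends $Z$ to $-Z$. From $\omega(u,g^{-1}v)=-\omega(gu,v)$ we get $g(u\odot a)g^{-1}=-(gu\odot ga)$, and so, for $\tau=1$,
$$\theta E_a\theta^{-1}(x,B,y)=\theta(0,\;gx\odot a,\;-2gBg^{-1}a+a)=(0,\;-(x\odot ga),\;2Bga-ga),$$
which is $E_{-ga}$. So $\theta$ normalizes $\mathfrak a_1$, and being a linear isometry it gives an isomorphism of the metric Lie algebras at $v$ and $\theta v$. Since $\omega(gBx,gx)=-\omega(Bx,x)$, it exchanges $\{h>0\}$ and $\{h<0\}$.

Hence the metric Lie algebra is unique up to isomorphism and multiplication of the metric by a nonzero constant, the sign coming from the initial choice of $(4,3)$ against $(3,4)$. It exists by Section 9. This proves Theorem 5. $\blacksquare$
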